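# Left-orderable monsters with genuine circular orderings

**Main Theorem.** There exist left-orderable monsters that admit genuine circular orderings. For such monsters $G$, the equality $\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}=\emptyset$ does not always hold, but it does hold for at least one of them. Precisely:

* **Theorem A.** There is a left-orderable monster $G_1$ with $\mathrm{CO}_g(G_1)\neq\emptyset$ and $\iota(\mathrm{LO}(G_1))\cap\overline{\mathrm{CO}_g(G_1)}=\emptyset$.
* **Theorem B.** There is a left-orderable monster $G_\infty$ with $\mathrm{CO}_g(G_\infty)\neq\emptyset$ and $\iota(\mathrm{LO}(G_\infty))\cap\overline{\mathrm{CO}_g(G_\infty)}\neq\emptyset$.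
* **Theorem C.** Let $G$ be a left-orderable monster. (i) A circular ordering $c\in\mathrm{CO}(G)$ is genuine if and only if its Euler class in $H^2(G;\mathbb Z)$ is nonzero. (ii) If $\mathrm{Hom}(H_2(G;\mathbb Z),\mathbb Z)$ is finitely generated (for example if $G$ is finitely presented), then $\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}=\emptyset$. (iii) Hence a nontrivial finitely presented left-orderable group $G$ is a monster if and only if $\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}=\emptyset$. By Theorem B, "finitely presented" cannot be replaced by "finitely generated" here.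

The question comes from Adam Clay and Idrissa Ba, "The space of circular orderings and semiconjugacy", arXiv:2010.13176 (2020). One result is taken as known: if $G$ is a finitely generated left-orderable group with $\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}=\emptyset$, then $G$ is a left-orderable monster. So the question is whether an empty intersection characterizes monsters. We now unpack the words.

## 1. Left-orderings, circular orderings, and the group $\mathbb Z$

**Definition.** A *left-ordering* of $G$ is a strict total ordering $<$ with $g<h\Rightarrow fg<fh$. A group that has one is *left-orderable*, abbreviated LO.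

If $1<g$ then $1<g<g^2<\dots$, so LO groups are torsion-free. Three standard facts will be used. Subgroups and arbitrary products of LO groups are LO (for products, well-order the index set and compare at the first coordinate that differs). If $N$ is normal in $G$ and $N$, $G/N$ are LO, so is $G$: put $g<h$ if $gN<hN$, or if $gN=hN$ and $1<g^{-1}h$ in $N$. Finally $\mathrm{Homeo}_+(\mathbb R)$ is LO: compare $g$ and $h$ at the first point of a fixed dense sequence where they differ.

**Definition.** A *circular ordering* of $G$ is a map $c:G^3\to\{0,\pm1\}$ such that (i) $c(g_1,g_2,g_3)=0$ if and only if $g_1,g_2,g_3$ are not pairwise distinct; (ii) $c(g_2,g_3,g_4)-c(g_1,g_3,g_4)+c(g_1,g_2,g_4)-c(g_1,g_2,g_3)=0$; (iii) $c(hg_1,hg_2,hg_3)=c(g_1,g_2,g_3)$.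

The model is the orientation cocycle $\mathrm{ord}$ of the circle: $+1$ on distinct counterclockwise triples, $-1$ on distinct clockwise ones, $0$ otherwise. It satisfies (i) and (ii).

A left-ordering gives a circular ordering $c_<$ by closing up the line: for distinct $g_i$, $c_<(g_1,g_2,g_3)=\mathrm{sgn}(\sigma)$ where $g_{\sigma(1)}<g_{\sigma(2)}<g_{\sigma(3)}$. So $c_<=+1$ exactly when $(g_1,g_2,g_3)$ is increasing up to a cyclic permutation. This is the embedding $\iota:\mathrm{LO}(G)\to\mathrm{CO}(G)$. Here $\mathrm{CO}(G)\subset\{0,\pm1\}^{G^3}$ carries the topology of pointwise convergence: $c_k\to c$ means that on each triple $c_k$ is eventually equal to $c$. For countable $G$ the space is metrizable.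

**Definition.** A circular ordering is *genuine* if it is not in $\iota(\mathrm{LO}(G))$; $\mathrm{CO}_g(G)=\mathrm{CO}(G)\setminus\iota(\mathrm{LO}(G))$, and $\overline{\mathrm{CO}_g(G)}$ is its closure in $\mathrm{CO}(G)$.

**Example 1.1.** On $\mathbb Z/2$ there are no three distinct elements, so $c\equiv0$ is the only circular ordering. It is genuine, as $\mathbb Z/2$ has torsion.

**Example 1.2.** Take $G=\mathbb Z$, which has two left-orderings (decided by the sign of $1$). For irrational $\alpha\in(0,1)$ put $c_\alpha(k,m,n)=\mathrm{ord}(k\alpha,m\alpha,n\alpha)$ in $\mathbb R/\mathbb Z$. Both left-orderings have $c_<(0,1,n)$ constant for $n\ge2$. But by density there is $n\ge2$ with $n\alpha\in(0,\alpha)$ mod $1$, giving $-1$, and another with $n\alpha\in(\alpha,1)$ mod $1$, giving $+1$. So $c_\alpha$ is genuine. As $\alpha\to0$ along irrationals, any three fixed multiples $k\alpha,m\alpha,n\alpha$ eventually lie in $(-\frac12,\frac12)$ in their natural order, so $c_\alpha\to c_<$ for the usual ordering. Hence $\iota(\mathrm{LO}(\mathbb Z))\cap\overline{\mathrm{CO}_g(\mathbb Z)}\ne\emptyset$: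 a line is a limit of circles whose length, measured in steps, tends to infinity.

## 2. Semiconjugacy, the three types, and monsters

All actions on $\mathbb R$ or $S^1$ are by orientation-preserving homeomorphisms.

**Definition.** Two actions $\rho_1,\rho_2$ of $G$ on $\mathbb R$ without global fixed points are *semiconjugate* if there is a nondecreasing proper $h:\mathbb R\to\mathbb R$ (that is, $h(t)\to\pm\infty$ as $t\to\pm\infty$; continuity is not required) with $h\rho_1(g)=\rho_2(g)h$ for all $g$.

This is transitive by composition, and symmetric: put $h^*(y)=\sup\{x:h(x)\le y\}$. It is nondecreasing; it is proper since $h^*(h(x))\ge x$, and $h^*(y)\le x$ when $y<h(x)$; and $h^*\rho_2(g)=\rho_1(g)h^*$ because $h(x)\le\rho_2(g)y$ if and only if $h(\rho_1(g)^{-1}x)\le y$.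

For a left-ordering $<$ of a countable group, the dynamical realization $\rho_<$ is an action on $\mathbb R$ without global fixed points, well defined up to conjugacy, with a point $x_0$ whose orbit is ordered like $(G,<)$: $g<h\Leftrightarrow\rho_<(g)x_0<\rho_<(h)x_0$.

**Lemma 2.1.** (a) Let $\rho_1,\rho_2$ be actions of $G$ on $\mathbb R$ without global fixed points and $x_1,x_2\in\mathbb R$ such that $\rho_1(g)x_1<\rho_1(f)x_1$ implies $\rho_2(g)x_2\le\rho_2(f)x_2$. Then $\rho_1,\rho_2$ are semiconjugate. (b) Every action without global fixed points of a countable LO group $G$ on $\mathbb R$ is semiconjugate to $\rho_<$ for some left-ordering $<$.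

*Proof.* (a) Put $h(t)=\sup\{\rho_2(g)x_2:\rho_1(g)x_1\le t\}$. Orbits are unbounded in both directions, since a finite supremum or infimum of an orbit would be a global fixed point. So the set is nonempty, and if $\rho_1(f)x_1>t$ then $\rho_2(f)x_2$ is an upper bound. Thus $h$ is finite, nondecreasing, and tends to $-\infty$ at $-\infty$ (use these upper bounds, letting $\rho_2(f)x_2\to-\infty$) and to $+\infty$ at $+\infty$. Substituting $g\mapsto f^{-1}g$ gives $h\rho_1(f)=\rho_2(f)h$.

(b) Let $x\in\mathbb R$ and let $<_0$ be a left-ordering of its stabilizer. Put $g<h$ if $gx<hx$, or if $gx=hx$ and $1<_0g^{-1}h$. This is a left-ordering. Apply (a) to $\rho_<$ with $x_1=x_0$, and to the given action with $x_2=x$. $\square$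

**Definition.** A subgroup of $\mathrm{Homeo}_+(\mathbb R)$ is *minimal* if every orbit is dense; *locally contracting* if for each $x$ there are $y>x$ and $h_n$ in it with $\lim h_n(x)=\lim h_n(y)$ existing; *globally contracting* if such a sequence exists for every interval $[x,y]$. Let $T(t)=t+1$ and let $\widetilde{\mathcal H}=\widetilde{\mathrm{Homeo}_+}(S^1)$ be the group of homeomorphisms of $\mathbb R$ commuting with $T$.

The left-orderings of a countable group fall into three mutually exclusive types. **Type I:** $\rho_<$ is semiconjugate to an action by translations. **Type II:** $\rho_<$ is semiconjugate to some $\rho:G\to\widetilde{\mathcal H}$ with minimal, locally contracting image. **Type III:** $\rho_<$ is semiconjugate to an action with minimal, globally contracting image. An action without global fixed points has the type of the corresponding left-orderings.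

**Example 2.2.** The group $\{t\mapsto2^kt+b:k\in\mathbb Z,\ b\in\mathbb Z[1/2]\}$ acts minimally (dyadic translations are dense) and globally contractingly ($h_n(t)=2^{-n}t$), so this action is of type III. The same group maps onto $\mathbb Z$ by $k$. Letting it act on $\mathbb R$ by $t\mapsto t+k$ and using Lemma 2.1(b), we get an ordering of type I. So the type is not a property of the group.

**Definition.** Following Hyde, Lodha, Navas and Rivas, a *left-orderable monster* is a finitely generated, nontrivial LO group all of whose left-orderings are of type III.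

By Lemma 2.1(b), every action of a monster on $\mathbb R$ without global fixed points is semiconjugate to a minimal, globally contracting one. Such groups are known to exist; we shall build ours from scratch.

## 3. Circular orderings as orbits on a circle

**Lemma 3.1 (from actions to orderings).** Let $G$ act on $S^1$, $x\in S^1$, and let $<_H$ be a left-ordering of $H=\mathrm{Stab}(x)$. Order each coset by $gh<gh'\Leftrightarrow h<_Hh'$. Let $c$ be the lexicographic cyclic ordering of $G$: elements are ordered cyclically by their images in $Gx$, each point $gx$ being replaced by the linearly ordered coset $gH$. Then $c$ is a circular ordering.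

*Proof.* The coset order does not depend on $g$: if $k\in H$ then $gh=(gk)(k^{-1}h)$, and $k^{-1}h<_Hk^{-1}h'\Leftrightarrow h<_Hh'$. On a finite $S\subset G$, $c$ is the pull-back of $\mathrm{ord}$ under an injection $S\to S^1$: put the elements of each coset, in order, in a tiny arc at the corresponding point. This gives (i) and (ii). Condition (iii) holds because left multiplication preserves both the cyclic order of $Gx$ and the orders on cosets. $\square$

**Lemma 3.2 (from orderings to actions).** Let $G$ be countable and $c\in\mathrm{CO}(G)$. There are an action $\phi_c$ of $G$ on $S^1$ and $x\in S^1$ with injective orbit map such that $c(g_1,g_2,g_3)=\mathrm{ord}(g_1x,g_2x,g_3x)$. If $G\ne1$ and such a $\phi_c$ has a global fixed point, then $c\in\iota(\mathrm{LO}(G))$.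

*Proof.* Let $Z=G\times(\mathbb Q\cap(-1,1))$ with the lexicographic cyclic order (each $g$ is replaced by a copy of $\mathbb Q\cap(-1,1)$). $G$ acts on the first coordinate by automorphisms. The countable cyclic order $Z$ is dense: counterclockwise between $(g,p)$ and $(g',p')$ there is $(g,p'')$ with $p<p''<p'$ if $g=g'$, $p<p'$, and otherwise any $(g,p'')$ with $p''>p$. Removing one point leaves a countable dense linear order without endpoints, isomorphic to $\mathbb Q$ by Cantor's theorem. So $Z\cong\mathbb Q\cup\{\infty\}$, a dense subset of $\mathbb R\cup\{\infty\}=S^1$. Automorphisms of the cyclic order of a dense subset extend uniquely to orientation-preserving homeomorphisms of $S^1$, so we get $\phi_c$. Take for $x$ the image of $(1,0)$.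

Let $q$ be a global fixed point and $G\ne1$. As the orbit map is injective, $x$ is not fixed by $G$, so $Gx\subset S^1\setminus\{q\}\cong\mathbb R$. Then $g<h\Leftrightarrow gx<hx$ is a left-ordering, and $c=c_<$. $\square$

Thus a genuine circular ordering of a nontrivial countable group has no global fixed point in its circle action. This is how we shall use genuineness.

## 4. Homogeneous quasimorphisms exclude types I and II

**Definition.** A *homogeneous quasimorphism* (hqm) is $\varphi:G\to\mathbb R$ with $\Delta_\varphi=\sup|\varphi(gh)-\varphi(g)-\varphi(h)|<\infty$ and $\varphi(g^n)=n\varphi(g)$ for $n\in\mathbb Z$. The group $G$ is *NQ* if its only hqm is $0$.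

Applying the defect inequality to powers and dividing by the exponent one gets: $\varphi$ is conjugation invariant ($|\varphi(gh^ng^{-1})-\varphi(h^n)|\le2\Delta_\varphi$); $\varphi(gh)=\varphi(g)+\varphi(h)$ if $gh=hg$; a bounded hqm is $0$. Also, with $[g,h]=ghg^{-1}h^{-1}$, $|\varphi([g,h])|\le\Delta_\varphi$, as $\varphi(ghg^{-1})+\varphi(h^{-1})=0$. A homomorphism to $\mathbb R$ is an hqm.

**Example 4.1.** The translation number $\tau(g)=\lim g^n(0)/n$ on $\widetilde{\mathcal H}$. If $m\le h(0)<m+1$ with $m\in\mathbb Z$, then $g(0)+m\le gh(0)\le g(0)+m+1$, so $g\mapsto g(0)$ satisfies the quasimorphism inequality with defect at most $1$. Hence its homogenization $\tau$ exists and is an hqm. Moreover $\tau(T^kg)=\tau(g)+k$.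

**Lemma 4.2.** If $\Gamma\le\widetilde{\mathcal H}$ and $\tau|_\Gamma=0$, then $\Gamma$ has a global fixed point in $\mathbb R$.

*Proof.* If $g(x)\ge x+1$ then $g^n(x)\ge x+n$, so $\tau(g)\ge1$. Hence $\sup_{g\in\Gamma}g(x)\le x+1$, and this supremum is fixed by $\Gamma$. $\square$

**Lemma 4.3.** Lifts to $\widetilde{\mathcal H}$ of commuting circle homeomorphisms $a,b$ commute.

*Proof.* $\tilde a\tilde b\tilde a^{-1}$ lifts $b$, so it is $T^k\tilde b$; comparing $\tau$ gives $k=0$. $\square$

**Lemma 4.4.** A nontrivial finitely generated LO group $G$ that is NQ is a left-orderable monster.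

*Proof.* *Type I.* Suppose $\rho_<$ is semiconjugate to $t\mapsto t+\lambda(g)$. Then $\lambda$ is a homomorphism, so $\lambda=0$. If $h\rho_<(g)=h$ for all $g$, each orbit lies in a fibre of $h$; fibres are bounded as $h$ is proper, and the supremum of an orbit is a global fixed point. If the semiconjugacy goes the other way, every $h(t)$ is a global fixed point. Both are impossible. *Type II.* The image of $\rho:G\to\widetilde{\mathcal H}$ is minimal, so has no global fixed point, and $\tau\circ\rho\neq0$ by Lemma 4.2. This is a nonzero hqm. So only type III is left. $\square$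

## 5. The Euler class, and Theorem C

The first thing to try on the second question is to prove that the intersection is empty for every monster. A cohomology class should tell genuine circular orderings from the others, and one passes to the limit in it. This section carries that out as far as it goes.

**The Euler cocycle.** Let $c\in\mathrm{CO}(G)$, $\phi_c,x$ as in Lemma 3.2, $S^1=\mathbb R/\mathbb Z$, and $\tilde x\in\mathbb R$ over $x$. Let $\bar g$ be the lift of $\phi_c(g)$ with $\bar g\tilde x\in[\tilde x,\tilde x+1)$. Then $\bar g\bar h\tilde x\in[\bar g\tilde x,\bar g\tilde x+1)$, so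
$$\bar g\bar h=T^{e_c(g,h)}\,\overline{gh},\qquad e_c(g,h)\in\{0,1\},\tag{5.1}$$
and $e_c(g,h)=1$ exactly when $\overline{gh}\,\tilde x<\bar g\tilde x$. Associativity and centrality of $T$ make $e_c$ a $2$-cocycle; its class in $H^2(G;\mathbb Z)$ is the *Euler class* of $c$. If $e_c(g,h)=b(g)+b(h)-b(gh)$ for some $b:G\to\mathbb Z$, then $g\mapsto T^{-b(g)}\bar g$ is a homomorphism lifting $\phi_c$, and conversely every homomorphic lift has this form. So the class is zero if and only if $\phi_c$ lifts to a homomorphism $G\to\widetilde{\mathcal H}$.

In terms of $c$: $e_c(g,h)=0$ if $g=1$ or $h=1$; $e_c(g,h)=1$ if $gh=1\ne g$, since then $\overline{gh}\tilde x=\tilde x<\bar g\tilde x$; otherwise $1,g,gh$ are distinct and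
$$e_c(g,h)=\tfrac12\bigl(1-c(1,g,gh)\bigr),\tag{5.2}$$
because $c(1,g,gh)=+1$ means $\tilde x<\bar g\tilde x<\overline{gh}\tilde x<\tilde x+1$. Hence for fixed $g,h$ the number $e_c(g,h)$ is a continuous function of $c$.

**Example 5.1.** On $\mathbb Z/2=\{1,s\}$ we have $e_c(s,s)=1$ and the other values vanish. If $e_c=b(g)+b(h)-b(gh)$, then $b(1)=0$ and $2b(s)=1$, impossible in $\mathbb Z$. So the class is nonzero, and $2e_c$ is a coboundary.

**Lemma 5.2.** For $c=c_<$ put $b(g)=1$ if $g<1$ and $b(g)=0$ otherwise. Then $e_{c_<}(g,h)=b(g)+b(h)-b(gh)$; in particular the Euler class of $c_<$ is $0$.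

*Proof.* If $g=1$ or $h=1$, both sides are $0$. In the other cases we use (5.2) and the value $1$ for $gh=1$.

* $g,h>1$: $1<g<gh$, so both sides are $0$.
* $g>1>h$: then $gh<g$. If $gh=1$, or $1<gh<g$, both sides are $1$. If $gh<1<g$, then $c_<(1,g,gh)=+1$ and both sides are $0$.
* $g<1<h$: then $g<gh$. If $g<gh<1$, then $c_<(1,g,gh)=+1$ and both sides are $0$. If $gh=1$, or $g<1<gh$, both sides are $1$.
* $g,h<1$: $gh<g<1$, so $c_<(1,g,gh)=-1$ and both sides are $1$. $\square$

**Lemma 5.3.** An action $\rho$ of $G$ on $\mathbb R$ without global fixed points that commutes with $T$ is not semiconjugate to an action with minimal, globally contracting image; that is, it is not of type III.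

*Proof.* Suppose $h\rho(g)=\rho'(g)h$ with $h$ nondecreasing and proper and $\rho'(G)$ minimal and globally contracting. For any compact interval $I$ and nonempty open interval $J$ there is $g$ with $\rho'(g)I\subset J$: contract $I$ towards a point $p$, after an element that maps a neighbourhood of $p$ into $J$ has been chosen by minimality. Then $\rho'(g^{-1})J\supset I$.

There is $x$ with $h(x)<h(Tx)$, since otherwise $h$ would be $1$-periodic and monotone, hence bounded. Put $B(y)=[h(y),h(Ty)]$. As $\rho$ commutes with $T$, $\rho'(g)B(x)=B(\rho(g)x)$. By the first paragraph, for each $N$ some $y_N$ in the orbit of $x$ has $B(y_N)\supset[-N,N]$, so $h(y_N)\le-N$ and $h(y_N+1)\ge N$. As $N\to\infty$, the first forces $y_N\to-\infty$ and the second $y_N+1\to+\infty$, a contradiction. $\square$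

**Proof of Theorem C(i).** If $c=c_<$, the class is $0$ by Lemma 5.2. Conversely, let the class be $0$, so that $\phi_c$ lifts to an action on $\mathbb R$ commuting with $T$. If it had no global fixed point it would be of type III, as $G$ is a monster, contradicting Lemma 5.3. So it has a global fixed point, hence so has $\phi_c$, and $c\in\iota(\mathrm{LO}(G))$ by Lemma 3.2. $\square$

**Proof of Theorem C(ii).** Suppose $c_k\in\mathrm{CO}_g(G)$ and $c_k\to c_<$. Put $x_k=[e_{c_k}]$, and let $b$ be as in Lemma 5.2 for $<$.

**Step 1: $x_k$ eventually pairs to zero with $H_2$.** Let $\xi\in H_2(G;\mathbb Z)$ be represented by a bar cycle $\sum_i n_i[g_i|h_i]$, a finite sum. Then $\langle x_k,\xi\rangle=\sum n_ie_{c_k}(g_i,h_i)$, which for $k$ large equals $\sum n_ie_{c_<}(g_i,h_i)=0$. The group $\mathrm{Hom}(H_2(G;\mathbb Z),\mathbb Z)$ is torsion-free and finitely generated, so free of finite rank. Finitely many $\xi$ separate its elements: if the common kernel of some evaluations is nonzero, some further evaluation is nonzero on it and lowers its rank. So for $k$ large, $x_k$ maps to $0$ in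 $\mathrm{Hom}(H_2(G;\mathbb Z),\mathbb Z)$. By the universal coefficient theorem, $x_k\in\mathrm{Ext}(H_1(G),\mathbb Z)\subset H^2(G;\mathbb Z)$.

**Step 2: a finitely presented group that detects the $\mathrm{Ext}$ part.** Write $G=F_S/N$ with $F_S$ free on a finite set $S$. Choose finitely many $r_j\in N$ whose images generate the image of $N$ in $F_S^{ab}$. Let $G_0=\langle S\mid r_j\rangle$ and $\pi:G_0\to G$ the projection. Then $H_1(G_0)\cong H_1(G)$ via $\pi$, so by naturality of the universal coefficient sequence $\pi^*:H^2(G;\mathbb Z)\to H^2(G_0;\mathbb Z)$ is injective on $\mathrm{Ext}(H_1(G),\mathbb Z)$.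

**Step 3: $\pi^*x_k=0$ for large $k$.** With $\bar g$ formed from $c_k$, put $\tilde g=T^{-b(g)}\bar g$. Then $\tilde1=\mathrm{id}$ and $\tilde g\tilde h=T^{\varepsilon_k(g,h)}\widetilde{gh}$ with
$$\varepsilon_k(g,h)=e_{c_k}(g,h)-b(g)-b(h)+b(gh)=e_{c_k}(g,h)-e_{c_<}(g,h),$$
which is $0$ for $k$ large, for each fixed $(g,h)$. So for $k$ large $\varepsilon_k$ vanishes on all pairs from the finite set consisting of $S^{\pm1}$ and the images of the prefixes of the $r_j$. Then $\tilde s\,\widetilde{s^{-1}}=\mathrm{id}$, and multiplying out $r_j$ letter by letter shows that the $\tilde s$ satisfy $r_j$. Thus $s\mapsto\tilde s$ defines a homomorphism $G_0\to\widetilde{\mathcal H}$ lifting $\phi_{c_k}\circ\pi$, and $\pi^*x_k=0$.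

For $k$ large we get $x_k=0$, which contradicts (i). If $G$ is finitely presented, $H_2(G;\mathbb Z)$ is finitely generated, being a quotient of $H_2$ of a finite presentation complex; so the hypothesis holds. $\square$

**Proof of Theorem C(iii).** "Monster implies empty intersection" is (ii). The converse is the known result recalled after the Main Theorem. The last sentence is Theorem B, proved below. $\square$

## 6. Infinitely many Euler classes, long circles, and central amalgams

In Step 1, the index from which $\langle x_k,\xi\rangle=0$ holds depends on $\xi$. If $\mathrm{Hom}(H_2(G;\mathbb Z),\mathbb Z)$ is not finitely generated, no single $k$ need serve all $\xi$, and nothing prevents $x_k\ne0$ for every $k$. This is the only place where the argument stops. It also says where to look for Theorem B: we want circle actions of one finitely generated monster whose nonzero Euler classes become invisible on any fixed finite set of group elements. Example 1.2 suggests how. Let $G$ act on circles $\mathbb R/p_n\mathbb Z$ of length $p_n\to\infty$, every $g\in G$ having displacement bounded independently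 of $n$. On a bounded window, a long circle looks like a line.

For Theorem A the difficulty is different. Given a monster $M$, the cheap way to obtain a circle action is $M\times\langle s\rangle$ with $s$ of infinite order acting by a rotation and $M$ trivially. This group is LO, and an irrational rotation gives by Lemma 3.1 a circular ordering that is genuine already on $\langle s\rangle$. But it acts on $\mathbb R$ by translations through $\langle s\rangle$, so by Lemma 2.1(b) it has a left-ordering of type I. It is not a monster. The obstruction is an hqm that does not vanish on $s$.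

In both theorems the cure is to glue. If $s^2$, or the central element that measures one turn of a long circle, is identified with a central element $w$ of a group $L$ on which every hqm vanishes, then no hqm can see it. We get $w$ from a Heisenberg-type group, where $w$ is a commutator $[x,y]$ with $[x,y]^k=[x^k,y]$. Every hqm is bounded on commutators, so it vanishes on $w$. The building blocks are

* a group $M$ that is finitely generated, perfect, LO, NQ, and whose circle actions all have global fixed points (Sections 8–12);
* groups $L_A$ with central subgroup $A$, made from $M$ (Section 14);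
* for Theorem B, a group $\mathcal T(\hat X)$ acting on long circles (Section 13).

## 7. Dyadic PL homeomorphisms with compact support

Let $\mathbb D=\mathbb Z[1/2]$. Write $PL_2$ for homeomorphisms that are piecewise linear, with finitely many breakpoints on compact intervals, all in $\mathbb D$, with slopes powers of $2$, and preserving $\mathbb D$. From here on, all intervals in statements about $PL_2$ are bounded with dyadic endpoints. For $a<b$, $c<d$ in $\mathbb D$ there is a $PL_2$ homeomorphism $[a,b]\to[c,d]$: cut both into equally many dyadic intervals with lengths powers of $2$ (halving one raises the number by one) and map affinely.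

For an open interval $U$ let $P(U)$ be the group of $PL_2$ homeomorphisms of $\mathbb R$ with compact support in $U$. Let $F=PL_2([0,1])$ be Thompson's group. We quote from Cannon–Floyd–Parry, *Introductory notes on Richard Thompson's groups*: $F$ is $2$-generated, and $P(0,1)=F'$ is simple and nonabelian. So every $P(U)\cong F'$ is perfect.

**(P1)** *If $[a,b],[c,d]\subset U$, any $PL_2$ homeomorphism $[a,b]\to[c,d]$ extends to an element of $P(U)$.* Choose dyadic $\alpha'<\min(a,c)$ and $\beta'>\max(b,d)$ in $U$, map $[\alpha',a]\to[\alpha',c]$ and $[b,\beta']\to[d,\beta']$ by $PL_2$ homeomorphisms, and take the identity outside $[\alpha',\beta']$.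

**(P2)** *If $\alpha<\gamma<\beta<\delta$, then $P(\alpha,\delta)=\langle P(\alpha,\beta),P(\gamma,\delta)\rangle$. Hence $P(U)$ is generated by the $P(V)$ with $V\subset U$, $|V|\le\frac12$.* Let $f\in P(\alpha,\delta)$ and $q\in(\gamma,\beta)\cap\mathbb D$. As $f(q)\in(\alpha,\beta)\cup(\gamma,\delta)$, (P1) gives $h_1$ in one of the two groups with $h_1f(q)=q$. For small dyadic $\varepsilon$, (P1) gives $h_2\in P(\gamma,\beta)$ equal to $(h_1f)^{-1}$ on $h_1f([q-\varepsilon,q+\varepsilon])$. Then $h_2h_1f$ is the identity near $q$, so it lies in $P(\alpha,q)P(q,\delta)\subset P(\alpha,\beta)P(\gamma,\delta)$. For the second statement, cut $U$ repeatedly into two overlapping intervals of at most two thirds of the length.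

**(P3)** *If $V\subset U$ is a nonempty open interval and $K\subset U$ is compact, there is $h\in P(U)$ with $K\subset h(V)$.* By (P1), map some $[a,b]\subset V$ onto some $[c,d]\subset U$ containing $K$.

**Lemma 7.1.** (a) $P(U)$ is NQ. (b) If $\psi:P(U)\to\mathrm{Homeo}_+(S^1)$ is a homomorphism, each $\psi(f)$ has a unique lift $\hat f$ with $\tau(\hat f)=0$, and $f\mapsto\hat f$ is a homomorphism.

*Proof.* (b) Let $E$ be the group of pairs $(f,\tilde f)$ with $f\in P(U)$ and $\tilde f$ a lift of $\psi(f)$. Then $(f,\tilde f)\mapsto\tau(\tilde f)$ is an hqm $\tau$ on $E$, of defect $\Delta$ say. We show that it is a homomorphism. Let $a,b\in E$; their images in $P(U)$ are supported in some $[c,d]\subset U$. By (P1) there is $s\in P(U)$ with $s(c)>d$, and then the intervals $s^i[c,d]$, $i\ge0$, are pairwise disjoint. Let $S\in E$ lie over $s$, $a_i=S^iaS^{-i}$, $b_i=S^ibS^{-i}$. For $i\ne j$ the images in $P(U)$ of $a_i,b_i$ commute with those of $a_j,b_j$, so by Lemma 4.3 $a_i,b_i$ commute with $a_j,b_j$ in $E$. Hence $\prod_{i<m}a_ib_i=\prod_{i<m}a_i\cdot\prod_{i<m}b_i$. Additivity on commuting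 elements and conjugation invariance give
$$|m\,\tau(ab)-m\,\tau(a)-m\,\tau(b)|\le\Delta\quad\text{for all }m,$$
so $\tau(ab)=\tau(a)+\tau(b)$.

The kernel of $E\to P(U)$ is $\{(1,T^k)\}$, which meets $\ker\tau$ trivially. And $\ker\tau\supset[E,E]$, which maps onto the perfect group $P(U)$. So $\ker\tau\to P(U)$ is an isomorphism, and its inverse is $f\mapsto(f,\hat f)$.

(a) The same computation inside $P(U)$ shows that every hqm on $P(U)$ is a homomorphism to $\mathbb R$, hence $0$. $\square$

## 8. The groups $\mathcal T(X)$ and their charts

Let $S$ be finite and $X\subset S^{\mathbb Z}$ a nonempty subshift, i.e. closed with $\sigma X=X$, where $(\sigma\ell)(j)=\ell(j+1)$. Picture one real line for each $\ell\in X$, the unit interval $[k,k+1]$ carrying the label $\ell(k)$. The line of $\sigma\ell$ is that of $\ell$ with the origin moved one step to the right.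

**Definition.** $\mathcal T(X)$ is the set of families $g=(g_\ell)_{\ell\in X}$ of orientation-preserving homeomorphisms of $\mathbb R$ such that (i) $g_{\sigma\ell}(t)=g_\ell(t+1)-1$; (ii) $\ell\mapsto g_\ell|_{[0,1]}$ is locally constant; (iii) the $g_\ell|_{[0,1]}$ are $PL_2$, with $g_\ell(0)\in\mathbb D$.

From (i),
$$g_{\sigma^k\ell}(t)=g_\ell(t+k)-k\qquad(k\in\mathbb Z).\tag{8.1}$$

**Example 8.1.** If $X$ is one fixed point of $\sigma$, $\mathcal T(X)$ is the group of $PL_2$ homeomorphisms of $\mathbb R$ commuting with $T$. It contains $T$, so $\tau$ is a nonzero hqm on it. Periodic points are bad for NQ.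

**$\mathcal T(X)$ is a group.** By (ii) and compactness there are finitely many restrictions $g_\ell|_{[0,1]}$, so by (8.1) $\|g\|:=\sup_{\ell,t}|g_\ell(t)-t|<\infty$, and $\ell\mapsto g_\ell|_K$ is locally constant for every compact $K$. Conditions (i), (iii) pass to pointwise products and inverses. For (ii): $g'_\ell|_{[0,1]}$ is locally constant with image in a fixed compact $K$ on which $g_\ell$ is locally constant, so $(gg')_\ell|_{[0,1]}$ is locally constant. For an integer $N\ge\|g\|$ we have $g_\ell([-N,N+1])\supset[0,1]$ with $g_\ell|_{[-N,N+1]}$ locally constant, hence so is $g_\ell^{-1}|_{[0,1]}$. Being a subgroup of a product of copies of $\mathrm{Homeo}_+(\mathbb R)$, $\mathcal T(X)$ is LO.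

**Definition.** A *chart* is a pair $(C,U)$ with $C\subset X$ clopen and $U$ an open interval such that $C\cap\sigma^kC=\emptyset$ for $0<|k|<|U|$ (no condition if $|U|\le1$). For $u\in P(U)$ let $u^C$ act on the line of $\ell$ by $t\mapsto u(t-k)+k$ on $U+k$ whenever $\sigma^k\ell\in C$, and trivially elsewhere. Put $P_C(U)=\{u^C:u\in P(U)\}$.

The intervals $U+k$ used are disjoint: if $\sigma^k\ell,\sigma^{k'}\ell\in C$ with $k\ne k'$, then $\sigma^k\ell\in C\cap\sigma^{k-k'}C$, so $|k-k'|\ge|U|$. On $[0,1]$ only finitely many conditions "$\sigma^k\ell\in C$" matter, so $u^C\in\mathcal T(X)$; and $u\mapsto u^C$ is a homomorphism. For example, with $[s]=\{\ell:\ell(0)=s\}$, the element $u^{[s]}$, $u\in P(0,1)$, acts by a copy of $u$ on exactly the unit intervals labelled $s$.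

Directly from the definitions:

* (R1) $P_C(U)=P_{\sigma^{-m}C}(U+m)$, as $\sigma^{k}\ell\in\sigma^{-m}C$ iff $\sigma^{k+m}\ell\in C$.
* (R2) If $C=\bigsqcup C_i$ is a finite clopen partition, then $u^C=\prod u^{C_i}$.
* (R3) If $|V|\le1$ and $u,v\in P(V)$, then $[u^C,v^{C'}]=[u,v]^{C\cap C'}$: on $V+k$ the commutator is nontrivial only if $\sigma^k\ell$ lies in both sets. As $P(V)$ is perfect, $P_{C\cap C'}(V)\subset\langle P_C(V),P_{C'}(V)\rangle$.
* (R4) If $C\subset C'$, $V\subset U$, $(C',U)$ is a chart, $h\in P(U)$ and $u\in P(V)$, then $h^{C'}u^C(h^{C'})^{-1}=(huh^{-1})^C$. So $h^{C'}P_C(V)(h^{C'})^{-1}=P_C(hV)$.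

Two charts are *disjoint* if their intervals are disjoint in every line; then their groups commute. Let $\mathcal T^0(X)$ be the subgroup generated by all chart groups.

## 9. Finite generation

**Proposition 9.1.** $\mathcal T^0(X)$ is perfect, is generated by the $P_C(V)$ with $|V|\le\frac12$, and lies in a finitely generated subgroup $\Gamma_0\le\mathcal T(X)$. So if $\mathcal T(X)=\mathcal T^0(X)$, then $\mathcal T(X)$ is finitely generated.

*Proof.* Chart groups are quotients of perfect groups, so $\mathcal T^0(X)$ is perfect. The second assertion follows from (P2).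

**Step 1: the generators.** For a closed interval $I$ with $|I|=1$ and $f\in PL_2(I)$ define $f^C$ as before; the translates of $I$ meet only in endpoints, which are fixed. Let $\Gamma_0$ be generated by the copies of $F$ given by $PL_2([0,1])$ on $[s]$, $s\in S$, and by $PL_2([\frac12,\frac32])$ on $X$. It is finitely generated, and contains all $P_{[s]}(0,1)$ and $P_X(\frac12,\frac32)$. The first act according to one label; the second links neighbouring unit intervals.

**Step 2: $P_C(0,1)\subset\Gamma_0$ for every cylinder $C=\{\ell:\ell(q)=s_q,\ i\le q\le j\}$ with $i\le0\le j$.** We induct on $j-i$; the case $i=j=0$ is clear. Let $D,E$ be the cylinders given by the same letters at the positions $[i,j-1]$ and $[i+1,j]$, so $C=D\cap E$.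

*Case $i<0<j$.* Both position intervals contain $0$, so $P_D(0,1),P_E(0,1)\subset\Gamma_0$ by induction. Use (R3).

*Case $i=0<j$.* Here $E=\sigma^{-1}E'$ with $E'$ a cylinder over $[0,j-1]$, so $P_E(1,2)=P_{E'}(0,1)\subset\Gamma_0$ by (R1) and induction. By (P1) choose an open interval $V'\subset(1,\frac32)$ and $g\in P(\frac12,\frac32)$ with $W=g(V')\subset(\frac12,1)$. Conjugating $P_E(V')\subset P_E(1,2)$ by $g^X\in\Gamma_0$, (R4) gives $P_E(W)\subset\Gamma_0$. By induction $P_D(W)\subset P_D(0,1)\subset\Gamma_0$, so $P_C(W)\subset\Gamma_0$ by (R3). As $C\subset D$, conjugating by $P_D(0,1)$ gives $P_C(hW)\subset\Gamma_0$ for all $h\in P(0,1)$, by (R4). By (P3) each element of $P(0,1)$ has its support in some $hW$, so $P_C(0,1)\subset\Gamma_0$.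

*Case $i<0=j$.* Here $D=\sigma D'$ with $D'$ a cylinder over $[i+1,0]$, so $P_D(-1,0)=P_{D'}(0,1)\subset\Gamma_0$. By (R1), $P_X(-\frac12,\frac12)=P_X(\frac12,\frac32)\subset\Gamma_0$. Choose $V'\subset(-\frac12,0)$ and $g\in P(-\frac12,\frac12)$ with $W=g(V')\subset(0,\frac12)$; conjugating $P_D(V')$ by $g^X$ gives $P_D(W)\subset\Gamma_0$. By induction $P_E(W)\subset P_E(0,1)\subset\Gamma_0$, so $P_C(W)\subset\Gamma_0$ by (R3). Conjugating by $P_E(0,1)$, with $C\subset E$, and using (P3), we get $P_C(0,1)\subset\Gamma_0$.

**Step 3: all small charts.** Every clopen $C$ is a finite disjoint union of such cylinders, so $P_C(0,1)\subset\Gamma_0$ by (R2), and $P_C(m,m+1)=P_{\sigma^mC}(0,1)\subset\Gamma_0$ by (R1), for all clopen $C$ and $m\in\mathbb Z$. Conjugating $P_C(1,\frac32)\subset P_C(1,2)$ by $P_X(\frac12,\frac32)$ and using (P3), $P_C(\frac12,\frac32)\subset\Gamma_0$; by (R1), $P_C(m+\frac12,m+\frac32)\subset\Gamma_0$. An interval $V=(\alpha,\beta)$ of length $\le\frac12$ lies in $(\frac k2,\frac k2+1)$ for $k=\lfloor2\alpha\rfloor$. So $P_C(V)\subset\Gamma_0$ whenever $|V|\le\frac12$, and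 $\mathcal T^0(X)\subset\Gamma_0$. $\square$

## 10. Markers and a two-factor decomposition

We want to write each $g\in\mathcal T(X)$ as a product of two elements, each spread over infinitely many pairwise disjoint charts. For this we cut all lines, in a locally constant way, into long pieces.

**Lemma 10.1 (markers).** If $\sigma^k\ell\ne\ell$ for all $\ell\in X$ and $0<k<R$, there is a clopen $D\subset X$ with $D\cap\sigma^kD=\emptyset$ for $0<|k|<R$ and $X=\bigcup_{|k|<R}\sigma^kD$.

*Proof.* By compactness cover $X$ by clopen $U_1,\dots,U_r$ with $U_i\cap\sigma^kU_i=\emptyset$ for $0<|k|<R$ (small neighbourhoods). Put $D_1=U_1$, $N_{i+1}=U_{i+1}\setminus\bigcup_{|k|<R}\sigma^kD_i$, $D_{i+1}=D_i\cup N_{i+1}$ and $D=D_r$. For $0<|k|<R$ we have $N_{i+1}\cap\sigma^kN_{i+1}=\emptyset$, $N_{i+1}\cap\sigma^kD_i=\emptyset$, and $D_i\cap\sigma^kN_{i+1}=\sigma^k(\sigma^{-k}D_i\cap N_{i+1})=\emptyset$. So the first property follows by induction. The second holds as $U_{i+1}\subset N_{i+1}\cup\bigcup_{|k|<R}\sigma^kD_i$. $\square$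

Given $D$, the *marks* of $\ell$ are the $q\in\mathbb Z$ with $\sigma^q\ell\in D$. For example, if $X$ is the orbit of the $2$-periodic sequence $\ell=(01)^\infty$ with $\ell(0)=0$, then $D=\{\ell\}$ works for $R=2$, and the marks of $\ell$ are the even integers. In general distinct marks are at distance $\ge R$, and every integer is at distance $<R$ from a mark. So consecutive marks $q<q'$ satisfy $R\le q'-q<2R$; otherwise $q+R$ would be at distance $\ge R$ from all marks.

Let $E_r\subset D$ be the clopen set of $\ell\in D$ whose next mark after $0$ is $r$. Then $(E_r,(0,r))$ is a chart: if $\ell,\sigma^k\ell\in E_r$ with $k>0$, then $k$ is a mark of $\ell$, so $k\ge r$.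

**Definition.** For an integer $b\ge1$ with $2b\le R$, $K_D(b)$ is the union, over finite clopen partitions $D=\bigsqcup D_i$, of the groups $\prod P_{D_i}(-b,b)$. And $K'_D$ is the union, over finite clopen partitions $D=\bigsqcup E^j$ refining $\{E_r\}$, of the groups $\prod P_{E^j}(0,r_j)$, where $E^j\subset E_{r_j}$.

Elements of $K_D(b)$ act near the marks, those of $K'_D$ between them. For each partition the charts are pairwise disjoint (marks are at distance $\ge R\ge2b$). By common refinements and (R2) the unions are directed, so $K_D(b)$ and $K'_D$ are groups contained in $\mathcal T^0(X)$.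

**Lemma 10.2.** An element $y\in\mathcal T(X)$ lies in $K'_D$ iff in every line it is the identity near every mark. It lies in $K_D(b)$ iff in every line its closed support is contained in $\bigcup_q(q-b,q+b)$, $q$ ranging over the marks.

*Proof.* "Only if" is clear, as elements of $P(U)$ have compact support in $U$. Let $y$ be the identity near every mark. For $\ell\in D$ with next mark $r$, $y_\ell|_{[0,r]}$ is the restriction of an element of $P(0,r)$, and the pair $(r,y_\ell|_{[0,r]})$ is locally constant in $\ell\in D$. So it takes finitely many values $(r_j,u_j)$, on clopen sets $E^j$. By (8.1), $y_{\ell'}(t)=y_{\sigma^q\ell'}(t-q)+q$ for each mark $q$ of a line $\ell'$; hence $y=\prod u_j^{E^j}$.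

In the second case the intervals $(q-b,q+b)$ are disjoint, so the points $q\pm b$ are not in their union. Hence the closed support meets each $[q-b,q+b]$ in a compact subset of $(q-b,q+b)$. So for $\ell\in D$, $y_\ell|_{[-b,b]}$ gives an element of $P(-b,b)$, locally constant in $\ell$, and we conclude in the same way. $\square$

**Lemma 10.3.** Let $g\in\mathcal T(X)$, $a\ge\|g\|+1$ an integer, $R\ge2a$, let $X$ satisfy the hypothesis of Lemma 10.1 for $R$, and let $D$ be as there. Then $g=hg''$ with $h\in K_D(a)$ and $g''\in K'_D$.

*Proof.* For $\ell\in D$, $g_\ell([-\frac12,\frac12])\subset(-a,a)$. By (P1) let $u_\ell\in P(-a,a)$ extend $g_\ell|_{[-1/2,1/2]}$ and depend only on this restriction. Finitely many restrictions occur, each on a clopen set, so the $u_\ell$ define $h\in K_D(a)$ that agrees with $g$ on $[q-\frac12,q+\frac12]$ for every mark $q$. Then $g''=h^{-1}g$ is the identity near all marks; use Lemma 10.2. $\square$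

**Corollary 10.4.** If $X$ has no periodic points, then $\mathcal T(X)=\mathcal T^0(X)$, and this group is finitely generated, perfect, LO and NQ.

*Proof.* By Lemma 10.3, $\mathcal T(X)=\mathcal T^0(X)$; by Proposition 9.1 it is finitely generated and perfect. Let $\varphi$ be an hqm. It vanishes on chart groups, as its pull-back to $P(U)$ is $0$ by Lemma 7.1(a). By additivity on commuting elements it vanishes on products over pairwise disjoint charts, hence on $K_D(a)$ and $K'_D$. So Lemma 10.3 gives $|\varphi(g)|\le\Delta_\varphi$ for every $g$, and a bounded hqm is $0$. $\square$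

## 11. Circle actions of $\mathcal T(X)$ without periodic points

**Proposition 11.1.** If $X$ has no periodic points, every action $\psi$ of $\mathcal T(X)$ on $S^1$ has a global fixed point.

It would suffice to lift $\psi$ to a homomorphism into $\widetilde{\mathcal H}$: then NQ and Lemma 4.2 finish. Lemma 7.1(b) suggests sending $g$ to the lift with $\tau=0$. For a general $g$ this breaks down at the product $g=hg''$ of Lemma 10.3: the two factors have lifts with $\tau=0$, but they do not commute, so the product of these lifts need not have $\tau=0$. It could also depend on $D$ and on the factorization. The way around is to define the lift only on generators and to check one relation at a time, choosing markers that are sparse compared with the length of that relation.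

*Proof.* Call $g$ *good* if $\psi(g)$ has a lift $\hat g$ with $\tau(\hat g)=0$. This lift is then unique.

**Step 1: rules for good elements.**

(1) If $g$ is good and $\tilde f$ is any lift of $\psi(f)$, then $fgf^{-1}$ is good with $\widehat{fgf^{-1}}=\tilde f\hat g\tilde f^{-1}$, since $\tau$ is conjugation invariant.

(2) If $g,g'$ are good and commute, then $gg'$ is good and $\widehat{gg'}=\hat g\hat g'$, by Lemma 4.3 and additivity of $\tau$ on commuting elements.

(3) Elements of chart groups are good, and $\hat{\ }$ is a homomorphism on each chart group. Apply Lemma 7.1(b) to $P(U)\to P_C(U)\to\mathrm{Homeo}_+(S^1)$, and use uniqueness.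

(4) All elements of $K_D(b)$ and of $K'_D$ are good, and $\hat{\ }$ is a homomorphism on each of these groups. Indeed, for pairwise disjoint charts and $x=\prod x_i$, $y=\prod y_i$ with $x_i,y_i\in P_{C_i}(U_i)$, (2) and (3) give $\hat x=\prod\hat x_i$ and $\widehat{xy}=\prod\hat x_i\hat y_i$. By Lemma 4.3 $\hat y_i$ commutes with $\hat x_j$ for $i\ne j$, so $\widehat{xy}=\hat x\hat y$. Any two elements of $K_D(b)$, or of $K'_D$, lie in one such product.

By Proposition 9.1 and Corollary 10.4, $\mathcal T(X)$ is generated by a finite symmetric set $\Sigma$ of elements of chart groups $P_C(U)$ with $|U|\le1$. We claim: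
$$\text{if } s_1\cdots s_m=1 \text{ with } s_i\in\Sigma,\ \text{ then }\ \hat s_1\cdots\hat s_m=1.\tag{11.1}$$
Fix such a relation, let $R=2(m+1)$, and take $D$ from Lemma 10.1.

**Step 2: each $s\in\Sigma$ splits as $s=hk$ with $h\in K_D(1)$, $k\in K'_D$, $\|k\|\le1$ and $\hat s=\hat h\hat k$.** By (R1) write $s=u^C$ with $u\in P(U)$, $U=(\alpha,\beta)$, $0\le\alpha<1$, $\beta\le\alpha+1<2$. The only integer that can lie in $U$ is $1$. If $1\in U$ put $C_1=C\cap\sigma^{-1}D$, otherwise $C_1=\emptyset$; put $C_2=C\setminus C_1$. If $\sigma^k\ell\in C$, the only possible mark in $U+k$ is $k+1$, when $1\in U$, and it is a mark iff $\sigma^k\ell\in\sigma^{-1}D$. So the intervals of $k:=u^{C_2}$ contain no marks, and $k\in K'_D$ by Lemma 10.2; $\|k\|\le|U|\le1$. Let $h:=u^{C_1}$. If $C_1\ne\emptyset$, then by (R1) $h\in P_{\sigma C_1}(U-1)$ with $\sigma C_1\subset D$ and $U-1\subset(-1,1)$, so $h\in K_D(1)$. By (R2) $s=hk$. As $|U|\le1$, the charts $(C_1,U)$, $(C_2,U)$ are disjoint, so $h,k$ commute, and (2) applies.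

**Step 3: collecting the pieces.** Write $s_i=h_ik_i$ accordingly, and $\kappa_i=k_1\cdots k_i\in K'_D$, so $\|\kappa_i\|\le i$. Then
$$s_1\cdots s_m=h'k',\qquad h'=\prod_{i=1}^m\kappa_{i-1}h_i\kappa_{i-1}^{-1},\qquad k'=\kappa_m.$$
The closed support of $h_i$ lies in $\bigcup_q(q-1,q+1)$ and $\kappa_{i-1}$ has displacement at most $m-1$. So the closed support of $\kappa_{i-1}h_i\kappa_{i-1}^{-1}$ lies in $\bigcup_q(q-m,q+m)$, and this element is in $K_D(m+1)$ by Lemma 10.2; here $2(m+1)\le R$ is used. By (4) on $K'_D$, $\hat\kappa_i=\hat k_1\cdots\hat k_i$. By (1), and by (4) on $K_D(m+1)$,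
$$\hat s_1\cdots\hat s_m=\hat h_1\hat k_1\cdots\hat h_m\hat k_m=\prod_{i=1}^m\bigl(\hat\kappa_{i-1}\hat h_i\hat\kappa_{i-1}^{-1}\bigr)\,\hat\kappa_m=\widehat{h'}\,\widehat{k'}.$$
Since $h'k'=1$, $h'=k'^{-1}\in K'_D$, so $\widehat{h'}=\widehat{k'}^{-1}$ by (4) on $K'_D$. Thus (11.1) holds.

**Step 4: conclusion.** By (11.1), $s\mapsto\hat s$ extends to a homomorphism $\Psi:\mathcal T(X)\to\widetilde{\mathcal H}$ lifting $\psi$. By NQ (Corollary 10.4) $\tau\circ\Psi=0$. Lemma 4.2 gives a global fixed point in $\mathbb R$, hence one in $S^1$. $\square$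

## 12. The Thue–Morse subshift and its periodic approximations

Let $\theta:0\mapsto01,\ 1\mapsto10$. Let $X_0\subset\{0,1\}^{\mathbb Z}$ be the set of sequences all of whose finite factors are factors of some $\theta^j(0)$. It is closed and $\sigma$-invariant, and nonempty by compactness.

**Lemma 12.1.** $X_0$ has no periodic points.

*Proof.* This follows from Thue's theorem that the words $\theta^j(0)$ contain no cubes. Here is a direct argument. Let $\ell\in X_0$. For each $N\ge1$ the word $\ell(-N)\cdots\ell(N)$ is a factor of some $\theta^j(0)=\theta(\theta^{j-1}(0))$, $j\ge1$, a concatenation of blocks $01$, $10$. One of the two parities $\varepsilon\in\{0,1\}$ of the cutting occurs for infinitely many $N$. Hence $\ell(2i+\varepsilon)\ne\ell(2i+1+\varepsilon)$ for all $i$, and $\ell'(i):=\ell(2i+\varepsilon)$ defines $\ell'\in X_0$, because the first letter of $\theta(x)$ is $x$.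

Suppose $X_0$ has periodic points, and let $\ell$ be one with smallest least period $p$. If $p$ is even, $\ell'$ has period $p/2<p$, a contradiction. If $p$ is odd, shifting $\ell(2i+\varepsilon)\neq\ell(2i+1+\varepsilon)$ by $p$ shows that $\ell(n)\ne\ell(n+1)$ for all $n$. Then $\ell(n+p)\ne\ell(n)$ as $p$ is odd, a contradiction. $\square$

Put $M:=\mathcal T(X_0)$. By Corollary 10.4 and Proposition 11.1 it is finitely generated, perfect, LO and NQ, and all its circle actions have global fixed points. It is nontrivial, as it contains nontrivial chart groups, so by Lemma 4.4 it is a monster. By Lemma 3.2, $\mathrm{CO}_g(M)=\emptyset$: the word "admitting" in the question matters.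

**Periodic approximations.** Let $\ell^{(n)}=\theta^n(0)^\infty$. Since $00$ occurs in $\theta^3(0)=01101001$, $\theta^n(0)\theta^n(0)$ is a factor of $\theta^{n+3}(0)$. So all factors of length $\le2^n$ of $\ell^{(n)}$ are factors of some $\theta^j(0)$, and limits of points of the $\sigma$-orbits of $\ell^{(n_k)}$ with $n_k\to\infty$ lie in $X_0$. The least period of $\ell^{(n)}$ tends to $\infty$; otherwise a limit of such points would be a periodic point of $X_0$. Pass to a subsequence and renumber, so that the least periods $p_n$ ($n\ge1$) are strictly increasing with $p_n\ge3$. Let $X_n$ be the orbit of $\ell^{(n)}$, which has $p_n$ points, and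
$$\hat X=X_0\cup\bigcup_{n\ge1}X_n.$$
The union is disjoint, as the least periods differ and $X_0$ has no periodic points. A limit of points of $\hat X$ taken from $X_n$ with $n\to\infty$ is in $X_0$, so $\hat X$ and each $X_0\cup\bigcup_{m\neq n}X_m$ are closed and $\sigma$-invariant. So $\hat X$ is a subshift, and each finite set $X_n$, $n\ge1$, is clopen in $\hat X$.

## 13. The group $\mathcal T(\hat X)$ and the quasimorphisms of long circles

In $\mathcal T(\hat X)$ let $z_n$ be translation by $p_n$ on the lines over $X_n$ and the identity elsewhere; it is in $\mathcal T(\hat X)$ because $X_n$ is clopen. For $\ell\in X_n$, (8.1) gives $g_\ell(t+p_n)=g_\ell(t)+p_n$, so $z_n$ is central. The $z_n$ freely generate a subgroup $\cong\bigoplus_{n\ge1}\mathbb Z$. Modulo $p_n$, the line of $\ell^{(n)}$ becomes a circle of length $p_n$ on which $\mathcal T(\hat X)$ acts: these are our long circles.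

The group $\mathcal T(\hat X)$ itself is not a monster. Its action on the line of $\ell^{(n)}$ has no global fixed point ($z_n$ is a translation) and commutes with a translation. So, after rescaling, it is not of type III by Lemma 5.3. In terms of hqm, the translation number on this line is nonzero on $z_n$. The next statement says that the $z_n$ carry the whole obstruction.

**Proposition 13.1.** $\mathcal T(\hat X)$ is finitely generated. If $\varphi$ is an hqm on $\mathcal T(\hat X)$ with $\varphi(z_n)=0$ for all $n$, then $\varphi=0$.

*Proof.* Let $n\ge1$, $p=p_n$, $\ell=\ell^{(n)}$; then $\{\ell\}$ is clopen. The subgroup $\mathcal T(X_n)\le\mathcal T(\hat X)$ of elements trivial off $X_n$ identifies, via $g\mapsto g_\ell$, with the $PL_2$ homeomorphisms of $\mathbb R$ commuting with $t\mapsto t+p$. And $(\{\ell\},U)$ is a chart for $|U|\le p$; write $P_\ell(U)$ for its group.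

**Step (a): $\mathcal T(X_n)\subset\mathcal T^0(\hat X)$.** Let $g\in\mathcal T(X_n)$. As $p\ge3$, by (P1) elements of $P_\ell(y-1,y+1)$ move a dyadic $y$ to any dyadic point of $(y-1,y+1)$. So some product $h_1$ of elements of groups $P_\ell(U)$, $|U|\le2$, maps $0$ to $g(0)$. Some $h_2\in P_\ell(-1,1)$ agrees with $h_1^{-1}g$ near $0$. Then $h_2^{-1}h_1^{-1}g$ is the identity near $p\mathbb Z$, i.e. lies in $P_\ell(0,p)$.

**Step (b): $\varphi=0$ on $\mathcal T(X_n)$.** Given $g\in\mathcal T(X_n)$, let $g_1=z_n^{-k}g$ with $g_1(0)\in[0,p)$. As $z_n$ is central and $\varphi(z_n)=0$, $\varphi(g)=\varphi(g_1)$. Choose dyadic $\delta>0$ with $g_1(0)+2\delta\le p$, put $U=(-\delta,g_1(0)+\delta)$, so $|U|\le p$, and let $h\in P_\ell(U)$ agree with $g_1$ near $0$ (P1). Then $h^{-1}g_1\in P_\ell(0,p)$. By Lemma 7.1(a), $\varphi(h)=\varphi(h^{-1}g_1)=0$, so $|\varphi(g)|\le\Delta_\varphi$. Thus $\varphi$ is bounded on $\mathcal T(X_n)$, hence $0$ there.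

**Step (c): all of $\mathcal T(\hat X)$.** Let $g\in\mathcal T(\hat X)$, $a\ge\|g\|+1$ an integer, $R=2a$, and $n_0$ such that $p_n\ge R$ for $n\ge n_0$. The set $Y=X_0\cup\bigcup_{n\ge n_0}X_n$ is clopen, invariant, and has no points of period $<R$. Extended trivially off $Y$, elements and charts of $\mathcal T(Y)$ are elements and charts of $\mathcal T(\hat X)$. So
$$g=\Bigl(\prod_{n<n_0}g_n\Bigr)h\,g''$$
with $g_n\in\mathcal T(X_n)$, and $h,g''$ from Lemma 10.3 applied to the part of $g$ over $Y$. By (a), $\mathcal T(\hat X)=\mathcal T^0(\hat X)$, which is finitely generated by Proposition 9.1. By (b), Lemma 7.1(a) and additivity on commuting elements, $\varphi$ vanishes on $\prod g_n$, on $h$ and on $g''$. So $|\varphi(g)|\le2\Delta_\varphi$ for all $g$, and $\varphi=0$. $\square$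

## 14. The Heisenberg-type groups $L_A$

Let $A$ be free abelian with basis $(w_n)_{n\in J}$, $\emptyset\ne J\subset\mathbb N$. We build a group in which $A$ is central and generated by commutators of a nilpotent normal subgroup. Fix $1\ne h\in M$; it has infinite order. Define $f:M\to A$ by $f(h^{5^n})=w_n$ for $n\in J$ and $f=0$ elsewhere, and the bilinear map $\beta:\mathbb Z[M]\times\mathbb Z[M]\to A$ by $\beta(x,y)=f(x^{-1}y)$ for $x,y\in M$. It is invariant under left multiplication by $M$. Let $I\subset\mathbb Z[M]$ be the augmentation ideal, and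
$$H=I\times A,\quad (v,a)(v',a')=(v+v',\,a+a'+\beta(v,v')),\qquad L_A=H\rtimes M,\quad m\cdot(v,a)=(mv,a).$$
$H$ is a group since $\beta$ is bilinear, and $M$ acts by automorphisms since $\beta$ is invariant. $A$ is central in $L_A$, and
$$[(v,a),(v',a')]=(0,\,\beta(v,v')-\beta(v',v)).\tag{14.1}$$

**$[H,H]=A$.** Put $\Phi(k)=f(k)-f(k^{-1})$. For $v=g-1$, $v'=k-1$, expanding (14.1) gives the commutator $\Phi(g^{-1}k)+\Phi(g)-\Phi(k)$. For $g=h^{3\cdot5^n}$, $k=h^{5^n}$ with $n\in J$ we have $g^{-1}k=h^{-2\cdot5^n}$, and neither $2\cdot5^n$ nor $3\cdot5^n$ is a power of $5$. So the commutator is $-\Phi(h^{5^n})=-w_n$. (Powers of $5$ serve to separate the basis elements.)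

**Proposition 14.1.** $L_A$ is finitely generated, $L_A/A$ is LO, $L_A$ is NQ, and every action of $L_A$ on $S^1$ has a global fixed point.

*Proof.* **Step 1: finite generation.** $I$ is generated as a left $\mathbb Z[M]$-module by the $s-1$, $s$ in a finite generating set of $M$. The group generated by $M$ and the $(s-1,0)$ therefore maps onto $L_A/A=I\rtimes M$, so it contains elements of $H$ lifting all of $I$. By (14.1) commutators in $H$ depend only on images in $I$; so it contains $[H,H]=A$, hence is all of $L_A$.

**Step 2: $L_A/A=I\rtimes M$ is LO**, since $I$ is free abelian and $M$ is LO.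

**Step 3: every $M$-invariant homomorphism $\chi$ from $I$ to an abelian group is $0$.** We have $gk-1=(g-1)(k-1)+(g-1)+(k-1)$ and $\chi((g-1)(k-1))=\chi(g(k-1))-\chi(k-1)=0$. So $g\mapsto\chi(g-1)$ is a homomorphism on the perfect group $M$, hence $0$; and the $g-1$ generate $I$.

**Step 4: NQ.** Let $\varphi$ be an hqm on $L_A$. By (14.1), $[x,y]^k=[x^k,y]$ in $H$; as $\varphi$ is bounded on commutators, $\varphi([x,y])=0$ for $x,y\in H$. Being additive on the abelian group $A$, which these commutators generate, $\varphi|_A=0$. For $x,y\in H$ we have $(xy)^n=x^ny^na_n$ with $a_n\in A$ central, so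
$$n\varphi(xy)=\varphi(x^ny^n)=n\varphi(x)+n\varphi(y)+O(1).$$
Hence $\varphi|_H$ is a homomorphism. It kills $A$ and is conjugation invariant, so it induces an $M$-invariant homomorphism $I\to\mathbb R$, which is $0$ by Step 3. Also $\varphi|_M=0$ by Corollary 10.4. So $|\varphi|\le\Delta_\varphi$ on $L_A=HM$, and $\varphi=0$.

**Step 5: each $x\in H$ has a fixed point on $S^1$.** Let $L_A$ act on $S^1$. $H$ is nilpotent, hence amenable, so it preserves a probability measure $\mu$ on $S^1$. Then the rotation number is a homomorphism $H\to\mathbb R/\mathbb Z$. Indeed let $\tilde\mu$ be the lift of $\mu$ to $\mathbb R$; for a lift $\tilde x$ of $x\in H$ the signed measure of $[t,\tilde xt)$ does not depend on $t$, by invariance of $\tilde\mu$. So it is additive under composition of lifts; on $\tilde x^n$ it differs from $\tilde x^n(0)$ by at most $1$, hence it equals $\tau(\tilde x)$.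

The rotation number is invariant under conjugation by $M$ and kills $[H,H]=A$, so it induces an $M$-invariant homomorphism $I\to\mathbb R/\mathbb Z$, which is $0$ by Step 3. So each $x\in H$ has a lift with $\tau=0$, and Lemma 4.2, applied to the cyclic group generated by this lift, gives a fixed point.

**Step 6: $K:=\mathrm{Fix}(H)\neq\emptyset$.** Let $x\in H$. A component of $S^1\setminus\mathrm{Fix}(x)$ is a countable union of translates $x^k[t,xt)$ (or $x^k[xt,t)$), which are disjoint and of equal finite $\mu$-measure; so it has measure $0$. There are countably many components, so $\mathrm{supp}\,\mu\subset\mathrm{Fix}(x)$. Thus $\mathrm{supp}\,\mu\subset K$.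

**Step 7: a global fixed point.** $K$ is closed, and $M$-invariant as $H$ is normal. $M$ fixes some $q\in S^1$ by Proposition 11.1. If $q\in K$, it is fixed by $HM=L_A$. Otherwise $M$ preserves the component of $S^1\setminus K$ containing $q$, hence fixes its endpoints. These lie in $K$, so they are fixed by $L_A$. $\square$

## 15. Proof of Theorem A: a central square root and a half-turn

Take $A=\langle w\rangle\cong\mathbb Z$, $L=L_A$, and
$$G_1=(L\times\langle s\rangle)/\langle(w,s^{-2})\rangle,\qquad\langle s\rangle\cong\mathbb Z.$$
$L$ and $\langle s\rangle$ embed, $s$ is central, $s^2=w$, and $L$ has index $2$.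

**Step 1: $G_1$ is a monster.** It is finitely generated and nontrivial. It is LO, since $\langle s\rangle\cong\mathbb Z$ and $G_1/\langle s\rangle=L/A$ are LO. It is NQ: $\varphi(g)=\frac12\varphi(g^2)=0$, as $g^2\in L$ and $L$ is NQ. Apply Lemma 4.4.

**Step 2: a clopen set that misses $\iota(\mathrm{LO}(G_1))$.** Let
$$\mathcal U=\{c\in\mathrm{CO}(G_1):c(1,s,s^2)+c(1,s,s^3)=0\},$$
which is clopen. For a left-ordering either $1<s<s^2<s^3$ or $s^3<s^2<s<1$; in $c_<$ the two values are equal and nonzero. So $\iota(\mathrm{LO}(G_1))\cap\mathcal U=\emptyset$. We shall show $\emptyset\ne\mathrm{CO}_g(G_1)\subset\mathcal U$.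

**Step 3: four points on two arcs.** *Let $x_0,x_1,x_2,x_3\in S^1$ be distinct, $x_0,x_2$ in an arc $J$, $x_1,x_3$ in an arc $J'$ disjoint from $J$, such that $x_0$ precedes $x_2$ in $J$ iff $x_1$ precedes $x_3$ in $J'$. Then $\mathrm{ord}(x_0,x_1,x_2)=-\mathrm{ord}(x_0,x_1,x_3)$.* Indeed the cyclic order is $(x_0,x_2,x_1,x_3)$, giving $-1$ and $+1$, or $(x_2,x_0,x_3,x_1)$, giving $+1$ and $-1$.

**Step 4: $\mathrm{CO}_g(G_1)\ne\emptyset$.** Let $G_1$ act on $S^1$ through $G_1/L=\mathbb Z/2$ by the half-turn. The stabilizer of a point is $L$, which is LO; take $c$ from Lemma 3.1. In the coset orders, $1<s^2$ in $L$ iff $s<s^3$ in $sL$. Place $1,s,s^2,s^3$ on the circle as in the proof of Lemma 3.1; the cosets $L$, $sL$ occupy disjoint arcs. Step 3 with $x_i$ the position of $s^i$ gives $c\in\mathcal U$, so $c$ is genuine by Step 2.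

**Step 5: $\mathrm{CO}_g(G_1)\subset\mathcal U$.** Let $c$ be genuine, and $\phi_c,x$ as in Lemma 3.2. The set $K=\mathrm{Fix}(L)$ is nonempty by Proposition 14.1, and $s$-invariant as $L$ is normal. If $s$ fixed a point of $K$, that point would be a global fixed point and $c\in\iota(\mathrm{LO}(G_1))$ by Lemma 3.2, a contradiction. So $s$ fixes no point of $K$; in particular $K$ has at least two points.

As the orbit map is injective and $L\ne1$, $x\notin K$. Let $J$ be the component of $S^1\setminus K$ containing $x$. If $sJ=J$, then $s$ would fix the endpoints of $J$, which lie in $K$; so $sJ\cap J=\emptyset$. The element $s^2=w\in L$ fixes $K$ pointwise, so it preserves $J$ and $sJ$. Thus $x,s^2x\in J$ and $sx,s^3x\in sJ$, and $s:J\to sJ$ preserves orientation and maps $x,s^2x$ to $sx,s^3x$. The four points are distinct, because $s$ has infinite order and the orbit map is injective. Step 3 with $x_i=s^ix$ gives $c\in\mathcal U$.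

Since $\mathcal U$ is closed, $\overline{\mathrm{CO}_g(G_1)}\subset\mathcal U$ is disjoint from $\iota(\mathrm{LO}(G_1))$. $\square$

## 16. Proof of Theorem B: circles of length $p_n$ converging to a line

Take $A=\bigoplus_{n\ge1}\mathbb Zw_n$, $L=L_A$, $\mathcal T=\mathcal T(\hat X)$, identify $A$ with $\langle z_n:n\ge1\rangle\le\mathcal T$ by $w_n\leftrightarrow z_n$, and let
$$G=G_\infty=(\mathcal T\times L)/\{(a,a^{-1}):a\in A\}.$$
$A$ is central in both factors, so $\mathcal T$ and $L$ embed as commuting subgroups with $\mathcal T\cap L=A$ and $G=\mathcal TL$.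

**Step 1: $G$ is a monster.** It is finitely generated by Propositions 13.1 and 14.1. It is LO, since $\mathcal T$ is normal and LO and $G/\mathcal T\cong L/A$ is LO. It is NQ: an hqm $\varphi$ vanishes on $L$ by Proposition 14.1, so $\varphi(z_n)=\varphi(w_n)=0$; by Proposition 13.1 $\varphi|_{\mathcal T}=0$; as $\mathcal T$ and $L$ commute, $\varphi=0$. Apply Lemma 4.4.

**Step 2: circular orderings $c_n$.** Let $G$ act on $\mathbb R/p_n\mathbb Z$ by $\phi_n:(\gamma,l)\mapsto\gamma_{\ell^{(n)}}\bmod p_n$. This is well defined, since $\gamma_{\ell^{(n)}}$ commutes with translation by $p_n$, and elements of $A$ act on the line of $\ell^{(n)}$ by translations by multiples of $p_n$. Let $H_n$ be the stabilizer of $0$, fix a left-ordering $<_{H_n}$ on $H_n\le G$, and let $c_n$ be given by Lemma 3.1.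

**Step 3: $c_n$ is genuine.** Let $r\in\mathcal T$ be translation by $1$ on the lines over $X_n$ and the identity elsewhere. Suppose $c_n=c_<$. As $p_n\ge3$, $c_n(1,r,r^2)=\mathrm{ord}(0,1,2)=+1$, so $r>1$ (if $r<1$, then $r^2<r<1$ gives $-1$). Then $1<r^2<r^{p_n+1}$, so $c_<(1,r^2,r^{p_n+1})=+1$. But $c_n(1,r^2,r^{p_n+1})=\mathrm{ord}(0,2,1)=-1$, a contradiction.

**Step 4: cutting the circles open.** For each $g\in G$ fix $\gamma_g\in\mathcal T$ with $g\in\gamma_gL$, and put $d_n(g)=(\gamma_g)_{\ell^{(n)}}(0)\in\mathbb R$. Then $|d_n(g)|\le\|\gamma_g\|$ for all $n$, and $\phi_n(g)0=d_n(g)\bmod p_n$. In particular $d_n(g)=d_n(h)$ implies $gH_n=hH_n$. So we may define a strict total order on $G$: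
$$g<_nh\iff d_n(g)<d_n(h),\ \text{ or }\ d_n(g)=d_n(h)\text{ and }1<_{H_n}g^{-1}h,$$
where in the second case $g<h$ in the order of the coset $gH_n$. It need not be left-invariant, but it becomes so in the limit.

**Step 5: on finite sets, $c_n$ comes from $<_n$ for large $n$.** Let $S\subset G$ be finite and $p_n>2\max_{g\in S}\|\gamma_g\|$. Then all $d_n(g)$, $g\in S$, lie in $(-\frac{p_n}2,\frac{p_n}2)$, so different values are different points of $\mathbb R/p_n\mathbb Z$, cyclically ordered as in $\mathbb R$. Thus elements of $S$ lie in the same coset of $H_n$ exactly when their $d_n$ agree, and on $S$ the lexicographic $c_n$ is the circular ordering associated with the linear order $<_n|_S$.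

**Step 6: $<_n$ is asymptotically left-invariant.** Let $f,g\in G$. As $\mathcal T$ and $L$ commute, $fg\in\gamma_f\gamma_gL$, so $\gamma_f\gamma_g=\gamma_{fg}a$ with $a\in\mathcal T\cap L=A$. The element $a$ involves finitely many $z_m$, so it acts trivially on the line of $\ell^{(n)}$ for $n$ large, and then $d_n(fg)=(\gamma_f)_{\ell^{(n)}}(d_n(g))$. Hence for all $f,g,h$ and all large $n$, $g<_nh\Rightarrow fg<_nfh$: if $d_n(g)<d_n(h)$, use that $(\gamma_f)_{\ell^{(n)}}$ is increasing; if $d_n(g)=d_n(h)$, then $d_n(fg)=d_n(fh)$ and $(fg)^{-1}(fh)=g^{-1}h$.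

**Step 7: the limit.** $G$ is countable, so by a diagonal argument pass to a subsequence along which, for all $g,h$, the truth value of $g<_nh$ is eventually constant. The limit relation $<$ is a strict total order, left-invariant by Step 6. By Step 5, $c_n\to c_<$ along the subsequence. As the $c_n$ are genuine by Step 3, $c_<\in\iota(\mathrm{LO}(G))\cap\overline{\mathrm{CO}_g(G)}$. $\square$
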